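# Area-minimizing intrinsic graphs of class $\mathscr C^1_{\mathbb W}$ in the Heisenberg group are planes

## 1. The plane $x=cy$ and the twisted surface $x=myz$

Take two surfaces in $\mathbb R^3$: the plane $\{x=cy\}$ and, for a number $m>0$, the surface $\{x=myz\}$. Both are unions of straight lines; the second one contains, at each height $z=\zeta$, the line $\{(m\zeta y,y,\zeta):y\in\mathbb R\}$. We compare their areas with those of nearby surfaces, where area is measured as follows.

The first Heisenberg group $\mathbb H$ is $\mathbb R^3$ with the group law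
$$(x,y,z)(x',y',z')=\Big(x+x',\,y+y',\,z+z'+\tfrac12(xy'-x'y)\Big).$$
The horizontal fields are $X=\partial_x-\frac y2\partial_z$ and $Y=\partial_y+\frac x2\partial_z$, with $[X,Y]=Z=\partial_z$. A curve is horizontal if its velocity is everywhere a combination of $X$ and $Y$. At the point $(m\zeta y,y,\zeta)$ we have $m\zeta X+Y=(m\zeta,1,-\frac{m\zeta y}2+\frac{m\zeta y}2)=(m\zeta,1,0)$, so the lines above are horizontal.

For a pair $\varphi=(\varphi_1,\varphi_2)$ write $\operatorname{div}_{\mathbb H}\varphi=X\varphi_1+Y\varphi_2$. The perimeter of a measurable $E\subset\mathbb H$ in an open $\Omega$ is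
$$P(E;\Omega)=P_{\mathbb H}(E;\Omega)=\sup\Big\{\int_E\operatorname{div}_{\mathbb H}\varphi\,d\mathcal L^3:\ \varphi\in C^1_c(\Omega;\mathbb R^2),\ |\varphi|\le1\Big\}.$$

We use the following textbook facts.

* **(F1)** If $P(E;\Omega)<\infty$, then $D_{\mathbb H}1_E=(X1_E,Y1_E)$ is a finite vector measure on $\Omega$, with $\int_E\operatorname{div}_{\mathbb H}\varphi=-\int\varphi\cdot dD_{\mathbb H}1_E$ for $\varphi\in C^1_c(\Omega;\mathbb R^2)$, and its total variation satisfies $|D_{\mathbb H}1_E|(A)=P(E;A)$ for $A\subset\Omega$ open. Sets that coincide on an open set have the same perimeter measure there.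
* **(F2)** The total variation $|D_{\mathbb H}u|(\Omega)$ is lower semicontinuous under $L^1_{loc}(\Omega)$ convergence.
* **(F3)** $P(E\cap G;N)+P(E\cup G;N)\le P(E;N)+P(G;N)$. To see this, take smooth $u_j\to1_E$, $v_j\to1_G$ in $L^1_{loc}(N)$ with $\int_N|\nabla_{\mathbb H}u_j|\to P(E;N)$ and $\int_N|\nabla_{\mathbb H}v_j|\to P(G;N)$. Then use $\int|\nabla_{\mathbb H}\max(u_j,v_j)|+\int|\nabla_{\mathbb H}\min(u_j,v_j)|=\int|\nabla_{\mathbb H}u_j|+\int|\nabla_{\mathbb H}v_j|$ and (F2).
* **(F4)** If $E$ has locally finite Euclidean perimeter, then $P(E;\Omega)=\int_{\partial^*E\cap\Omega}|(\langle N,X\rangle,\langle N,Y\rangle)|\,d\mathcal H^2$ with $N$ the Euclidean unit normal. We call the integrand times $d\mathcal H^2$ the horizontal area.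

A set $E$ is minimizing if $P(E;\Omega)\le P(F;\Omega)$ for every bounded open $\Omega$ and every measurable $F$ with $F\triangle E\Subset\Omega$.

**The planes minimize.** Let $E=\{x<b+cy\}$ and let $\nu=(1,-c)/\sqrt{1+c^2}$, a constant horizontal field. Then $|\nu|=1$ and $\operatorname{div}_{\mathbb H}\nu=0$. The Euclidean outward normal of $E$ is $N=(1,-c,0)/\sqrt{1+c^2}$, and $(\langle N,X\rangle,\langle N,Y\rangle)=\nu$. So the divergence theorem gives $\int_E\operatorname{div}_{\mathbb H}(\eta\nu)=\int\eta\,d|D_{\mathbb H}1_E|$ for every $\eta\in C^1_c$. Let $F\triangle E\Subset\Omega$ with $\Omega$ bounded; we may assume $P(F;\Omega)<\infty$. Choose $\eta\in C^1_c(\Omega)$ with $0\le\eta\le1$ and $\eta=1$ near $\overline{F\triangle E}$. On $F\triangle E$ we have $\operatorname{div}_{\mathbb H}(\eta\nu)=\operatorname{div}_{\mathbb H}\nu=0$, hence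
$$\int\eta\,d|D_{\mathbb H}1_E|=\int_E\operatorname{div}_{\mathbb H}(\eta\nu)=\int_F\operatorname{div}_{\mathbb H}(\eta\nu)\le\int\eta\,d|D_{\mathbb H}1_F|.$$
The two perimeter measures coincide off $\overline{F\triangle E}$, where $1-\eta$ is supported. Therefore $P(E;\Omega)\le P(F;\Omega)$, and
$$\{x<b+cy\}\ \text{is minimizing for all } b,c\in\mathbb R.\tag{1}$$

**Coordinates and intrinsic graphs.** Identify $\mathbb R^2$, with coordinates $(y,t)$, with the plane $\{x=0\}$. On $\mathbb H$ use the coordinates $(y,t,s)$ given by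
$$(y,t,s)\mapsto(0,y,t)\cdot(s,0,0)=(s,\,y,\,t-\tfrac12ys),\qquad s=x,\quad t=z+\tfrac12xy .$$
The Jacobian is $\pm1$. Since $Xs=1$, $Xy=Xt=0$, $Ys=0$, $Yy=1$, $Yt=\frac x2+\frac x2=x$, we get
$$X=\partial_s,\qquad Y=\partial_y+s\,\partial_t .\tag{2}$$
The intrinsic graph of $f:\mathbb R^2\to\mathbb R$ is $\Gamma_f=\{s=f(y,t)\}$, that is, $\Gamma_f=\{(f(y,t),y,t-\frac12yf(y,t))\}$. Its intrinsic subgraph is $E_f=\{s<f(y,t)\}$. If $g$ is locally Lipschitz and $w=g_y+gg_t$, then for bounded open $\Omega$
$$P(E_g;\Omega)=\int_{\{p:(p,g(p))\in\Omega\}}\Phi(w)\,dy\,dt,\qquad \Phi(w)=\sqrt{1+w^2},\quad \Phi''(w)=(1+w^2)^{-3/2}.\tag{3}$$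
This is proved in Lemma 6 below, without using anything from the present section except the coordinates.

**The twisted surface.** Put $J(y)=1+\frac12my^2$. In the coordinates, $x<myz$ reads $s<my(t-\frac12ys)$, that is, $sJ<mty$. So $\{x<myz\}=E_g$ with $g=mty/J$. Let $\mathcal D=\{|t|<J(y)\}$ and write $t=\zeta J(y)$ with $|\zeta|<1$ there. Since $J'=my$,
$$g=m\zeta y=\zeta J',\qquad z=t-\tfrac12yg=\zeta .$$
The curves $\zeta=\text{const}$, that is $t=\zeta J(y)$, satisfy $t'=\zeta J'=g$. Hence $g_y+gg_t$ is the derivative of $g$ along them, and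
$$w=m\zeta=\frac{mt}J,\qquad g_t=\frac{J'}J,\qquad w_t=\frac mJ .$$
Let $\phi\in C^\infty_c(\mathcal D)$. The function $w$ belonging to $g+\epsilon\phi$ is $w+\epsilon(\phi_y+\partial_t(g\phi))+\frac{\epsilon^2}2\partial_t(\phi^2)$, so by (3) the perimeter over $\operatorname{supp}\phi$ is
$$\mathcal A(\epsilon)=\int_{\operatorname{supp}\phi}\Phi\Big(w+\epsilon(\phi_y+\partial_t(g\phi))+\tfrac{\epsilon^2}2\partial_t(\phi^2)\Big)dy\,dt .$$
First, $\mathcal A'(0)=\int\Phi'(w)(\phi_y+\partial_t(g\phi))=-\int\phi\,(\partial_y+g\partial_t)\Phi'(w)=0$, because $w$ is constant along the curves $\zeta=\text{const}$. The twisted surface is therefore stationary. Second,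
$$\mathcal A''(0)=\int\Phi''(w)\Big[(\phi_y+\partial_t(g\phi))^2-w_t\phi^2\Big]dy\,dt .$$
In the coordinates $(y,\zeta)$ we have $dy\,dt=J\,dy\,d\zeta$ and $(\partial_y+g\partial_t)\phi=\partial_y\phi|_\zeta$. With $\psi=J\phi$, $\phi_y+\partial_t(g\phi)=\partial_y\phi|_\zeta+\frac{J'}J\phi=\psi_y/J$. So
$$\mathcal A''(0)=\iint\Phi''(m\zeta)\Big[\frac{\psi_y^2}J-\frac{m\psi^2}{J^2}\Big]dy\,d\zeta .$$
Try $\psi=k(\zeta)\sqrt{J}\,v(y)$. Then $\psi_y^2/J=k^2\big(v'^2+\frac{J'}Jvv'+\frac{J'^2}{4J^2}v^2\big)$. Integrating by parts, $\int\frac{J'}Jvv'=-\frac12\int\big(\frac{J''}J-\frac{J'^2}{J^2}\big)v^2$. Since $m=J''$, the total coefficient of $v^2$ is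
$$-\frac{J''}{2J}+\frac{J'^2}{2J^2}+\frac{J'^2}{4J^2}-\frac{J''}J=-\frac32\,\frac{JJ''-\frac12J'^2}{J^2}=-\frac{3m}{2J^2},$$
because $JJ''-\frac12J'^2=m+\frac12m^2y^2-\frac12m^2y^2=m$. Thus
$$\mathcal A''(0)=\int\Phi''(m\zeta)k^2d\zeta\cdot\int\Big[v'^2-\frac{3m}{2J^2}v^2\Big]dy .\tag{4}$$
Take $0\ne k\in C^\infty_c(-1,1)$ and $v$ smooth with $v=1$ on $[-n,n]$, $v=0$ off $[-2n,2n]$, $|v'|\le2/n$. Then $\int v'^2\le2n\cdot\frac4{n^2}=\frac8n$, while $\int\frac{3m}{2J^2}v^2\ge\int_{-1}^1\frac{3m}{2J^2}>0$. For $n$ large $\mathcal A''(0)<0$, so $\mathcal A(\epsilon)<\mathcal A(0)$ for small $\epsilon\ne0$. Hence $\{x<myz\}$ is not minimizing. Only the values of $g$ on $\mathcal D$ entered, so we have shown more: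
$$\text{if } g \text{ is locally Lipschitz on } \mathbb R^2 \text{ and } g=mty/J \text{ on } \mathcal D, \text{ then } E_g \text{ is not minimizing.}\tag{5}$$
Indeed, with $O$ a bounded open neighborhood of $\operatorname{supp}\phi$, $\Omega=O\times(-M,M)$ in the coordinates $(y,t,s)$ and $M$ large, formula (3) gives $P(E_{g+\epsilon\phi};\Omega)-P(E_g;\Omega)=\mathcal A(\epsilon)-\mathcal A(0)<0$.

Both examples are entire intrinsic graphs, ruled by horizontal lines and stationary. The plane minimizes and the twisted surface does not. Are planes the only entire intrinsic graphs that minimize? As we will see, the answer depends on the functions $f$ that one admits.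

## 2. The class $\mathscr C^1_{\mathbb W}$ and the statements

An intrinsic plane is a coset of a two-dimensional subgroup of $\mathbb H$. For instance $\{x=cy\}=\{(cy,y,z)\}$ is a subgroup, since $xy'-x'y=0$ on it, and $(b,0,0)\cdot\{x=cy\}=\{x=b+cy\}$. We call $\Gamma_f$ area minimizing if $E_f$ is minimizing.

It is known that the implication "$f\in\mathcal X$ and $\Gamma_f$ area minimizing imply that $\Gamma_f$ is an intrinsic plane" is false for $\mathcal X=C^0(\mathbb R^2)\cap W^{1,1}_{loc}(\mathbb R^2)$, and true for $\mathcal X=C^1(\mathbb R^2)$ and for $\mathcal X=\mathrm{Lip}_{loc}(\mathbb R^2)$. The problem treated here comes from S. Nicolussi and F. Serra Cassano, "The Bernstein problem for Lipschitz intrinsic graphs in the Heisenberg group", arXiv:1809.04586 (2018), and concerns the following class. The quantity in (3) is $w=f_y+ff_t=\nabla^ff$, and one asks only that this combination be continuous.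

**Definition.** Let $U\subset\mathbb R^2$ be open. We write $f\in\mathscr C^1_{\mathbb W}(U)$ if $f\in C^0(U)$ and there is $w\in C^0(U)$ with
$$\partial_yf+\tfrac12\partial_t(f^2)=w\quad\text{in }\mathcal D'(U).$$

The product $ff_t$ has no meaning for a continuous $f$, but $\frac12\partial_t(f^2)$ does.

**Example A.** Let $f(y,t)=|t|^{3/4}$. Then $\frac12f^2=\frac12|t|^{3/2}$ is $C^1$, so $f\in\mathscr C^1_{\mathbb W}(\mathbb R^2)$ with $w=\frac34|t|^{1/2}\operatorname{sgn}t$, although $f$ is not Lipschitz near $t=0$. In contrast, $|t|^{1/2}$ is not in the class, because $\frac12\partial_t|t|=\frac12\operatorname{sgn}t$ is not continuous.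

**Definition.** A characteristic of $f$ is a $C^1$ function $\gamma$ on an interval with $\gamma'(y)=f(y,\gamma(y))$.

In Example A, $\gamma\equiv0$ and $\gamma(y)=(y/4)^4$, $y\ge0$, are both characteristics from the origin, since $\gamma'=(y/4)^3=\gamma^{3/4}$ for the second. Characteristics may therefore branch.

For $U$ open let $\mathcal C_U=\{(0,y,t)\cdot(s,0,0):(y,t)\in U,\ s\in\mathbb R\}$, and let $E_f=\{(0,y,t)\cdot(s,0,0):(y,t)\in U,\ s<f(y,t)\}$. We say that $E_f$ is minimizing in $\mathcal C_U$ if $P(E_f;\Omega)\le P(F;\Omega)$ for all bounded open $\Omega$ with $\overline\Omega\subset\mathcal C_U$ and all $F$ with $F\triangle E_f\Subset\Omega$. For $q=(y_0,t_0)\in U$ put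
$$\ell_q(y)=t_0+f(q)(y-y_0)+\tfrac12w(q)(y-y_0)^2 .$$

**Theorem 1.** If $f\in\mathscr C^1_{\mathbb W}(\mathbb R^2)$ and $\Gamma_f$ is area minimizing, then $\Gamma_f$ is an intrinsic plane.

**Theorem 2 (local ruling).** Let $U\subset\mathbb R^2$ be open, $f\in\mathscr C^1_{\mathbb W}(U)$, and $E_f$ minimizing in $\mathcal C_U$. Then for every $q=(y_0,t_0)\in U$, $f(y,\ell_q(y))=f(q)+w(q)(y-y_0)$ on the connected component of $\{y:(y,\ell_q(y))\in U\}$ containing $y_0$.

**Theorem 3 (classification).** For $f\in\mathscr C^1_{\mathbb W}(\mathbb R^2)$: $\Gamma_f$ is area minimizing if and only if $f(y,t)=b+cy$ for some $b,c\in\mathbb R$.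

In Theorem 2 the curve $y\mapsto(0,y,\ell_q(y))\cdot(f(q)+w(q)(y-y_0),0,0)$ lies in the graph. Its $x$-coordinate is affine in $y$; its $z$-coordinate is $\ell_q(y)-\frac12y(f(q)+w(q)(y-y_0))$, where the terms $\frac12w(q)y^2$ cancel, so it is affine too. Its velocity is $(x',1,\ell_q'-\frac12x-\frac12yx')=x'X+Y$, because $\ell_q'=x$. So it is a piece of a horizontal line.

**Symmetries.** Left translations, the dilations $\delta_\lambda(x,y,z)=(\lambda x,\lambda y,\lambda^2z)$, rotations about the $z$-axis and the automorphism $\tau(x,y,z)=(-x,y,-z)$ multiply perimeter by a constant. So they carry minimizers to minimizers, as does passing to the complement. We compute two of them in coordinates.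

Translation by $(\alpha,\beta,\gamma)$ sends the point with coordinates $(y,t,s)$ to the point with $x'=s+\alpha$, $y'=y+\beta$, $z'=t-\frac12ys+\gamma+\frac12(\alpha y-s\beta)$, so $t'=z'+\frac12x'y'=t+\alpha y+\gamma+\frac12\alpha\beta$. With $a=\alpha$, $b=\beta$, $c=\gamma-\frac12\alpha\beta$, the left translates of $E_f$ are exactly the subgraphs of
$$f_{a,b,c}(Y,T)=a+f(Y-b,\;T-c-aY),\qquad(a,b,c)\in\mathbb R^3 .\tag{6}$$
Let $\Psi(Y,T)=(Y-b,T-c-aY)$, which preserves area, and $g=f_{a,b,c}$. Then
$$\partial_Yg+\tfrac12\partial_T(g^2)=\big(\partial_yf-a\,\partial_tf+\tfrac12\partial_t(a+f)^2\big)\circ\Psi=w\circ\Psi ,$$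
so $g\in\mathscr C^1_{\mathbb W}(\Psi^{-1}(U))$. For $\tau$ we have $s'=-s$, $y'=y$, $t'=-t$. Up to a null set, $\tau$ therefore maps the complement of $E_f$ to $E_{\tilde f}$ with
$$\tilde f(y,t)=-f(y,-t),\qquad\tilde w(y,t)=-w(y,-t).\tag{7}$$

Three more textbook facts will be used: Alexandrov's theorem (a convex function has a second-order Taylor expansion at a.e. point; in one dimension its coefficient is a.e. the density of the absolutely continuous part of the second derivative measure), Peano's existence theorem, and the existence of maximal and minimal solutions of a scalar ODE with continuous right side.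

## 3. Where the first variation stops

Suppose for a moment that $f$ is $C^2$. As in Section 1, $\frac d{d\epsilon}$ of the perimeter of $E_{f+\epsilon\phi}$ at $\epsilon=0$ is $\int\Phi'(w)(\phi_y+\partial_t(f\phi))=-\int\phi\,(\partial_y+f\partial_t)\Phi'(w)$. For a minimizer it vanishes for all $\phi$. Since $\Phi'$ is strictly increasing, $(\partial_y+f\partial_t)w=0$: $w$ is constant along characteristics. Along a characteristic, $f=\gamma'$ and $w=\gamma''$, so $\gamma$ is a parabola, and this is Theorem 2. For $C^2$ functions one writes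
$$L\varphi=(\partial_y+\varphi\partial_t)(\varphi_y+\varphi\varphi_t)=\varphi_{yy}+2\varphi\varphi_{yt}+\varphi^2\varphi_{tt}+(\varphi_y+\varphi\varphi_t)\varphi_t,\tag{8}$$
and the equation is $Lf=0$.

In the class $\mathscr C^1_{\mathbb W}$ this argument breaks down at its first line: the competitor $E_{f+\epsilon\phi}$ may have infinite perimeter.

**Example B.** Let $f(y,t)=t^2\sin(t^{-2})$, $f(y,0)=0$. Then $\frac12\partial_t(f^2)=2t^3\sin^2(t^{-2})-t\sin(2t^{-2})$ for $t\ne0$, which tends to $0$ as $t\to0$. So $f\in\mathscr C^1_{\mathbb W}(\mathbb R^2)$, and $w$ is this continuous function. Off $\{t=0\}$ the function $f$ is $C^1$ with $f_t=2t\sin(t^{-2})-2t^{-1}\cos(t^{-2})$, and $\int_0^1t^{-1}|\cos(t^{-2})|\,dt=\frac12\int_1^\infty\frac{|\cos u|}u\,du=\infty$. Let $\phi\in C^\infty_c$ with $\phi(0,0)\ne0$. By (3), applied where $t\ne0$, the perimeter of $E_{f+\epsilon\phi}$ is the integral of $\Phi$ at $w+\epsilon(\phi_y+f\phi_t)+\epsilon^2\phi\phi_t+\epsilon\phi f_t$. All terms but the last are bounded near the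 origin, and the last is not integrable. For every $\epsilon\ne0$ the competitor has infinite perimeter near the graph over the origin, so comparison with it says nothing.

Even a weak form of "$w$ is constant along characteristics" would have to say along which characteristics, since they may branch.

The way around uses only comparisons that cannot fail in this manner. If a smooth graph touches the minimizer from above, the region cut off between the two is a legitimate competitor, and this gives an inequality for $L$ at the touching point (Lemma 7). To use it we need a regular function touched in this way almost everywhere. Left translates of $E_f$ are again minimizers, so we take the maximum $f^r$ of all left translates of $f$ by small amounts. It turns out that $f^r$ is semiconvex with $Lf^r\ge0$ a.e. As $r\to0$ this yields convexity of $f$ along certain extremal characteristics and, by the reflection $\tau$, concavity along others. A discussion of how extremal characteristics meet then shows that $w$ is constant along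 them.

## 4. Lemmas on characteristics, on oscillation in $t$, and on perimeter

Throughout this section $f\in\mathscr C^1_{\mathbb W}(U)$.

**Lemma 4.** Along any characteristic $\gamma$, the function $y\mapsto f(y,\gamma(y))$ is $C^1$ with derivative $w(y,\gamma(y))$. Hence $\gamma\in C^2$ and $\gamma''=w(y,\gamma)$.

*Proof.* This replaces the chain rule. By density, Lipschitz compactly supported test functions are allowed. Testing the equation with $\rho(y)k(t-\gamma(y))$ gives
$$\int\rho'\!\int fk\,dt\,dy+\int\rho\int(\tfrac12f^2-\gamma'f)k'\,dt\,dy=-\int\rho\int wk\,dt\,dy ,$$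
where $k,k'$ are evaluated at $t-\gamma(y)$. Let $\varepsilon>0$ be small, $y_1<y_2$ interior points of the interval of $\gamma$, and let $k\to1_{[0,\varepsilon]}$ and $\rho\to1_{[y_1,y_2]}$ through trapezoidal functions. Then $k'$ converges to $\delta_0-\delta_\varepsilon$ and $\rho'$ to $\delta_{y_1}-\delta_{y_2}$. Write $f^\varepsilon=f(y,\gamma+\varepsilon)$ and $f^0=f(y,\gamma)=\gamma'$. The second inner integral tends to
$$-\tfrac12\big((f^\varepsilon)^2-(f^0)^2\big)+f^0(f^\varepsilon-f^0)=-\tfrac12(f^\varepsilon-f^0)^2 .$$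
After division by $-\varepsilon$,
$$\Big[\tfrac1\varepsilon\!\int_\gamma^{\gamma+\varepsilon}\!f\,dt\Big]_{y_1}^{y_2}=\int_{y_1}^{y_2}\Big(\tfrac1\varepsilon\!\int_\gamma^{\gamma+\varepsilon}\!w\,dt-\tfrac{(f^\varepsilon-f^0)^2}{2\varepsilon}\Big)dy .$$
Letting $\varepsilon\to0$ gives $f(y_2,\gamma(y_2))-f(y_1,\gamma(y_1))\le\int_{y_1}^{y_2}w(y,\gamma)\,dy$. With $k\to1_{[-\varepsilon,0]}$ we have $k'\to\delta_{-\varepsilon}-\delta_0$, so the second inner integral tends to $+\frac12(f^{-\varepsilon}-f^0)^2$; the square then appears with sign $+$ and we obtain $\ge$. So equality holds, at first for interior $y_1,y_2$ and then up to the ends by continuity. Since $w(\cdot,\gamma)$ is continuous, the claim follows. $\square$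

In Example A, along $\gamma=(y/4)^4$ we have $f=(y/4)^3$, whose derivative $\frac34(y/4)^2$ is indeed $\frac34\gamma^{1/2}=w$.

**Lemma 5.** $|f(y,t')-f(y,t)|=o(|t'-t|^{1/2})$ as $t'-t\to0$, uniformly on compact sets.

*Proof.* A larger oscillation would make two characteristics cross transversally, which is impossible. Let $K\subset U$ be compact, $K'\subset U$ a compact neighborhood of $K$, and $\mu>0$. Let $(y,t),(y,t')\in K$, $\varepsilon=t'-t>0$, $v=f(y,t')-f(y,t)$, and suppose $|v|\ge\mu\sqrt\varepsilon$.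

If $v<0$, take forward characteristics $\gamma_1,\gamma_2$ from $(y,t)$ and $(y,t')$. Since $f$ is bounded on $K'$, for small $\varepsilon$ they exist and stay in $K'$ on $[y,y+2\sqrt\varepsilon/\mu]$, and $|\gamma_2-\gamma_1|=O(\sqrt\varepsilon)$ there, with $\mu$ fixed. Put $D=\gamma_2-\gamma_1$. By Lemma 4, $|D''|=|w(\cdot,\gamma_2)-w(\cdot,\gamma_1)|\le\bar\omega$ with $\bar\omega\to0$ as $\varepsilon\to0$, uniformly on $K$. Since $D(y)=\varepsilon$ and $D'(y)=v\le-\mu\sqrt\varepsilon$,
$$D(y+\tau)\le\varepsilon-\mu\sqrt\varepsilon\,\tau+\tfrac12\bar\omega\tau^2 .$$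
At $\tau=2\sqrt\varepsilon/\mu$ the right side is $-\varepsilon+2\bar\omega\varepsilon/\mu^2$, which is negative once $\bar\omega<\mu^2/2$. So $D(y+\cdot)$ has a first zero at some $\tau^*<2\sqrt\varepsilon/\mu$. There $D'=0$, since both curves have slope $f$ at the common point. But $D'\le-\mu\sqrt\varepsilon+\bar\omega\tau^*<-\mu\sqrt\varepsilon+\frac{\mu^2}2\cdot\frac{2\sqrt\varepsilon}\mu=0$, a contradiction. If $v>0$, backward characteristics give the same bound for $D(y-\tau)$ and the same contradiction. So for each $\mu$, $|v|<\mu\sqrt\varepsilon$ for all small $\varepsilon$, uniformly on $K$. $\square$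

**Lemma 6.** For $\varphi\in C^1_c(\mathcal C_U;\mathbb R^2)$,
$$\int_{E_f}(X\varphi_1+Y\varphi_2)=\int_U(\varphi_1-w\varphi_2)(y,t,f(y,t))\,dy\,dt .$$
In particular $P(E_f;\Omega)<\infty$ for bounded open $\Omega$ with $\overline\Omega\subset\mathcal C_U$. The formula also holds for $g$ locally Lipschitz with $w=g_y+gg_t$ a.e., and then (3) holds for bounded open $\Omega$ with $\overline\Omega\subset\mathcal C_U$.

*Proof.* *Locally Lipschitz $g$.* By (2), $\int_{E_g}X\varphi_1=\int_U\varphi_1(\cdot,g)$. For the other term integrate over $U$ the a.e. identity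
$$\int_{-\infty}^g(\partial_y+s\partial_t)\varphi_2\,ds=\partial_y\int_{-\infty}^g\varphi_2\,ds+\partial_t\int_{-\infty}^gs\varphi_2\,ds-(g_y+gg_t)\varphi_2(\cdot,g).$$
The two functions under $\partial_y,\partial_t$ are Lipschitz with compact support in $U$, so their derivatives integrate to zero. The resulting formula says that $-D_{\mathbb H}1_{E_g}$ is the image of the vector measure $(1,-w)\,dy\,dt$ under the homeomorphism $p\mapsto(p,g(p))$ onto the graph. Its total variation is the image of $\sqrt{1+w^2}\,dy\,dt$, which is (3).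

*General $f$.* The purpose is to approximate $f$ by $C^1$ functions with converging $w$. Let $f_\varepsilon=f*\rho_\varepsilon$ be a mollification in $t$ only, on a neighborhood of the projection of $\operatorname{supp}\varphi$, for $\varepsilon$ small. Then $\partial_tf_\varepsilon$ and $\partial_yf_\varepsilon=w_\varepsilon-\frac12\partial_t(f^2)_\varepsilon$ are continuous, so $f_\varepsilon\in C^1$. Expanding the square and using $\int\rho_\varepsilon'=0$,
$$\partial_yf_\varepsilon+f_\varepsilon\partial_tf_\varepsilon=w_\varepsilon-\tfrac12\int\rho_\varepsilon'(t-t')\,(f(y,t')-f_\varepsilon(y,t))^2\,dt' .$$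
By Lemma 5 the squared factor is $o(\varepsilon)$ locally uniformly on the support of $\rho_\varepsilon'(t-\cdot)$, and $\int|\rho_\varepsilon'|=O(1/\varepsilon)$. So the right side converges to $w$ locally uniformly. As $f_\varepsilon\to f$ locally uniformly too, both sides of the formula for $f_\varepsilon$ converge to those for $f$. Since $w$ is bounded on the compact projection of $\overline\Omega$, the perimeter is finite. $\square$

## 5. Smooth graphs that touch a minimizer from above

**Lemma 7.** Let $g\in\mathscr C^1_{\mathbb W}(V)$ with $E_g$ minimizing in $\mathcal C_V$, and $p_0\in V$. Let $\varphi$ be smooth near $p_0$, $\varphi(p_0)=g(p_0)$, $\varphi>g$ in a punctured neighborhood of $p_0$. Then $L\varphi(p_0)\ge0$.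

*Proof.* Suppose $L\varphi(p_0)<0$. We lower the graph of $\varphi$ slightly so that it cuts off a small piece $D$ of $E_g$, and show that removing $D$ reduces perimeter.

**The normal field.** Let $W=\varphi_y+s\varphi_t$ and $\nu=(1,-W)/\sqrt{1+W^2}$, a smooth field in $(y,t,s)$. Using (2) and $\partial_sW=\varphi_t$,
$$\operatorname{div}_{\mathbb H}\nu=-(1+W^2)^{-3/2}\big[W\,\partial_sW+(\partial_y+s\partial_t)W\big]=-(1+W^2)^{-3/2}\big[\varphi_{yy}+2s\varphi_{yt}+s^2\varphi_{tt}+W\varphi_t\big],$$
which at $s=\varphi$ equals $-\Phi''(W)L\varphi$. With $s_0=\varphi(p_0)$, it follows that $\operatorname{div}_{\mathbb H}\nu>0$ on $N=\operatorname{int}B\times(s_0-\sigma,s_0+\sigma)$ for a small closed ball $B\subset V$ centered at $p_0$ and small $\sigma>0$. Shrink $B$ so that also $|\varphi-s_0|<\sigma/2$ on $B$ and $\varphi>g$ on $B\setminus\{p_0\}$.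

**The piece.** Let $0<\varepsilon<\min(\sigma/2,\min_{\partial B}(\varphi-g))$ and $D=\{p\in B,\ \varphi-\varepsilon\le s<g\}$. On $\overline D$ we have $s_0-\sigma<\varphi-\varepsilon\le s\le g\le\varphi<s_0+\sigma/2$, and $\overline D$ contains no point over $\partial B$ because $\varphi-\varepsilon>g$ there. So $\overline D$ is a compact subset of $N$. Also $|D|>0$, since $\varphi-\varepsilon<g$ at $p_0$ and hence nearby. Let $G=\{(p,s)\in N:s<\varphi-\varepsilon\}$ and $E=E_g$. In $N$ we have $E\cap G=E\setminus D$ and $E\cup G=G\cup D$. Minimality gives $P(E;N)\le P(E\cap G;N)$. By (F3), all terms being finite by Lemma 6,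
$$P(G\cup D;N)\le P(G;N).\tag{9}$$

**The contradiction.** Let $\eta\in C^1_c(N)$, $0\le\eta\le1$, $\eta=1$ near $\overline D$. By Lemma 6 the outward horizontal normal of $\{s<\varphi+\lambda\}$ along its boundary is $(1,-w)/\sqrt{1+w^2}$ with $w=\varphi_y+(\varphi+\lambda)\varphi_t=W$ at $s=\varphi+\lambda$; that is, it equals $\nu$. With $\lambda=-\varepsilon$ this gives $\int_G\operatorname{div}_{\mathbb H}(\eta\nu)=\int\eta\,d|D_{\mathbb H}1_G|$. Since $D\cap G=\emptyset$, $|\nu|\le1$, and the perimeter measures of $G$ and $G\cup D$ coincide off $\overline D$, where $1-\eta$ is supported,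
$$0<\int_D\operatorname{div}_{\mathbb H}\nu=\int_{G\cup D}\operatorname{div}_{\mathbb H}(\eta\nu)-\int_G\operatorname{div}_{\mathbb H}(\eta\nu)\le\int\eta\,d|D_{\mathbb H}1_{G\cup D}|-\int\eta\,d|D_{\mathbb H}1_G|=P(G\cup D;N)-P(G;N)\le0,$$
the last step by (9). This is a contradiction. $\square$

## 6. The maximum of small left translates

Let $f$ be as in Theorem 2. For $r\in(0,1]$ let $U_r$ be the set of $p=(Y,T)$ such that $(Y-b,T-c-aY)\in U$ whenever $a^2+b^2+c^2\le r^2$. It is open, since the closed ball is compact. With the notation (6) put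
$$f^r(p)=\max_{a^2+b^2+c^2\le r^2}f_{a,b,c}(p),\qquad p\in U_r .$$
Any compact subset of $U$ lies in $U_r$ for $r$ small. The function $f^r$ is continuous, $f^r\ge f$, and $f^r\to f$ locally uniformly as $r\to0$.

For $f(y,t)=ky$ with $k$ constant, $f_{a,b,c}(Y,T)=kY+a-kb$, and the maximum is $f^r(Y,T)=kY+r\sqrt{1+k^2}$, attained at $(a,b,c)=\frac r{\sqrt{1+k^2}}(1,-k,0)$. So $f^r$ gives a parallel plane. The quantity $\kappa=a-cY$ that appears below equals $r/\sqrt{1+k^2}>0$ there.

**Lemma 8.** $f^r$ is locally semiconvex (hence locally Lipschitz), and $Lf^r\ge0$ at every point where $f^r$ has a second-order Taylor expansion.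

*Proof.* **Step 1: the maximality condition.** Let $(a,b,c)$ be a maximizer at $p=(Y,T)$, $\hat p=(Y-b,T-c-aY)$ and $\kappa=a-cY$. Replacing $(a,b,c)$ by $(a+\alpha,b+\beta,c+\chi-\alpha Y)$ replaces $\hat p$ by $\hat p-(\beta,\chi)$. So maximality reads
$$\alpha+f(\hat p-(\beta,\chi))\le f(\hat p)\quad\text{whenever}\quad a^2+b^2+c^2+\mathcal N\le r^2,\tag{10}$$
$$\mathcal N=2\kappa\alpha+2b\beta+2c\chi+\alpha^2+\beta^2+(\chi-\alpha Y)^2 .$$
For $\beta=\chi=0$ and small $\alpha>0$ the conclusion of (10) fails. Hence so does its hypothesis: $a^2+b^2+c^2+2\kappa\alpha+\alpha^2(1+Y^2)>r^2$ for all small $\alpha>0$. This forces $a^2+b^2+c^2=r^2$ and $\kappa\ge0$.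

**Step 2: $\kappa>0$.** This is the nondegeneracy that makes $f^r$ semiconvex. Suppose $\kappa=0$.

If $c\ne0$, move $\hat p$ vertically: take $\beta=0$, $\chi=-\operatorname{sgn}(c)\,\theta$ and $\alpha=\sigma\sqrt\theta$ with small $\theta>0$, where $\sigma>0$ satisfies $\sigma^2(1+2Y^2)<|c|/2$. Since $(\chi-\alpha Y)^2\le2\theta^2+2\sigma^2Y^2\theta$,
$$\mathcal N\le-2|c|\theta+\sigma^2\theta+2\theta^2+2\sigma^2Y^2\theta<0$$
for small $\theta$. So (10) gives $\sigma\sqrt\theta\le f(\hat p)-f(\hat p-(0,\chi))=o(\sqrt\theta)$ by Lemma 5, a contradiction.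

If $c=0$, then $a=\kappa=0$, so $|b|=r$. Now move $\hat p$ along a characteristic: choose small $\beta$ with $b\beta<0$ and $\chi$ such that $\hat p-(\beta,\chi)$ lies on a characteristic through $\hat p$. Then $\chi=O(|\beta|)$, and by Lemma 4 $f(\hat p-(\beta,\chi))\ge f(\hat p)-W_0|\beta|$, where $W_0$ is a local bound of $|w|$. With $\alpha=(W_0+1)|\beta|$ we have $\mathcal N=-2r|\beta|+O(\beta^2)<0$, so (10) gives $(W_0+1)|\beta|\le W_0|\beta|$, a contradiction.

**Step 3: semiconvexity.** The idea is that the same point $\hat p$ can be used at nearby points $p'$, with a shift $a'$ depending smoothly on $p'$. Let $K\subset U_r$ be compact. The set of pairs ($p\in K$, maximizer at $p$) is compact, so $\kappa\ge\kappa_0>0$ on it. For $p'=(Y',T')$ put $\sigma=c+T'-T+aY$ and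
$$A(p')=\frac{Y'\sigma+\sqrt\Delta}{1+Y'^2},\qquad\Delta=Y'^2\sigma^2-(1+Y'^2)\big(\sigma^2+(b+Y'-Y)^2-r^2\big).$$
When $\Delta\ge0$, $a'=A(p')$ is a root of the quadratic equation
$$a'^2+(b+Y'-Y)^2+(\sigma-a'Y')^2=r^2 .$$
At $p'=p$ we have $\sigma=c+aY$ and $b^2-r^2=-a^2-c^2$, so $\Delta=(1+Y^2)(a^2+c^2)-(c+aY)^2=(a-cY)^2=\kappa^2$ and $A(p)=\frac{Y(c+aY)+a-cY}{1+Y^2}=a$. Since $\Delta$ is polynomial in $p'$ and in $(p,a,b,c)$, there is $d>0$, uniform for $p\in K$, with $\Delta\ge\kappa_0^2/2$ for $|p'-p|<d$. There $A$ is smooth with uniform $C^2$ bounds, and we take $d$ so small that also $p'\in U_r$. The triple $(a',b+Y'-Y,\sigma-a'Y')$ with $a'=A(p')$ is admissible. At $p'$ it yields the point $(Y-b,\,T'-\sigma+a'Y'-a'Y')=(Y-b,T-c-aY)=\hat p$. Therefore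
$$f^r(p')\ge A(p')+f(\hat p)=f^r(p)+A(p')-A(p)\ge f^r(p)+\nabla A(p)\cdot(p'-p)-C|p'-p|^2 .$$
As $|p'|^2-|p'-p|^2=|p|^2+2p\cdot(p'-p)$, on small balls $f^r+C|\cdot|^2$ has at each point a supporting affine function from below. So it is a supremum of affine functions there, hence convex.

**Step 4: the sign of $L$.** Let $u=f^r$ have a second-order expansion at $p_0$ with $Lu(p_0)<0$. For small $\delta>0$ let $\varphi$ be the quadratic Taylor polynomial of $u$ at $p_0$ plus $\delta|p-p_0|^2$. Then $\varphi>u$ in a punctured neighborhood, $\varphi(p_0)=u(p_0)$, and $L\varphi(p_0)=Lu(p_0)+2\delta(1+u(p_0)^2)<0$. If $u(p_0)=f_{a,b,c}(p_0)$ with $(a,b,c)$ admissible, then $\varphi>u\ge f_{a,b,c}$ in a punctured neighborhood and $\varphi(p_0)=f_{a,b,c}(p_0)$. But $E_{f_{a,b,c}}$ is a left translate of a minimizer and $f_{a,b,c}$ is of class $\mathscr C^1_{\mathbb W}$, so this contradicts Lemma 7. $\square$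

**Lemma 9.** If $\gamma'=u(y,\gamma)$ with $u=f^r$, then $y\mapsto u(y,\gamma(y))$ is convex.

*Proof.* Formally the second derivative is $Lu$; the point is to justify this from a.e. information. Work on a compact interval containing a point $y_*$. Let $\gamma_s$ be the solutions with $\gamma_s(y_*)=\gamma(y_*)+s$, $|s|<s_0$. As $u$ is locally Lipschitz, the map $(y,s)\mapsto(y,\gamma_s(y))$ is bi-Lipschitz and preserves null sets in both directions. By Alexandrov's theorem, Lemma 8 and Fubini, for a.e. $s$ the function $u$ has a second-order expansion with $Lu\ge0$ at $P(y)=(y,\gamma_s(y))$ for a.e. $y$. Fix such an $s$ and set $\theta(y)=u(P(y))$.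

*$\theta$ is semiconvex.* $P'=(1,u(P))$ is Lipschitz, so $P(y\pm h)=P\pm hP'+O(h^2)$. As $u$ is locally Lipschitz and semiconvex,
$$\theta(y+h)+\theta(y-h)-2\theta(y)\ge u(P+hP')+u(P-hP')-2u(P)-Ch^2\ge-C'h^2 .$$
So $\theta+\frac12C'y^2$ is continuous and midpoint convex, hence convex. Thus $\theta''$ is a measure with nonnegative singular part, and the density of its absolutely continuous part is a.e. the coefficient of $\frac12h^2$ in the pointwise expansion of $\theta$.

*The coefficient.* Let $y$ be as above. Since $u$ is differentiable at $P(y)$, $\gamma_s'=u(\cdot,\gamma_s)$ is differentiable at $y$, with derivative $u_y+uu_t$. Hence $\gamma_s(y+h)=\gamma_s+uh+\frac12(u_y+uu_t)h^2+o(h^2)$. Inserting this in the expansion of $u$ at $P(y)$, the coefficient of $\frac12h^2$ is $u_{yy}+2uu_{yt}+u^2u_{tt}+u_t(u_y+uu_t)=Lu\ge0$.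

So $\theta''\ge0$ and $\theta$ is convex for a.e. $s$; for $s=0$ let $s\to0$ along such values. $\square$

## 7. Monotone curvature along extremal characteristics

Let $Q$ be an open box, $\overline Q\subset U$ compact, $|f|\le\Lambda$ on $\overline Q$, and $h(q)=\operatorname{dist}(q,\partial Q)/(2(2+\Lambda))$. A curve from $q=(y,t)\in Q$ with slope at most $\Lambda+1$ moves by at most $(2+\Lambda)h(q)=\frac12\operatorname{dist}(q,\partial Q)$ over a $y$-interval of length $h(q)$. So every characteristic from $q$ can be continued to $[y-h(q),y+h(q)]$ inside $Q$. The same holds for solutions of $\gamma'=u(y,\gamma)$ with $u$ continuous, $|u|\le\Lambda+1$ on $Q$. Let $M_q^-,m_q^-$ be the maximal and minimal characteristics of $f$ from $q$ on $[y-h(q),y]$, and $M_q^+,m_q^+$ those on $[y,y+h(q)]$. Because characteristics on shorter intervals can be continued, the restrictions of these curves are maximal and minimal on shorter intervals too.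

**Proposition 10.** As functions of $y$: $w$ is nondecreasing along $m_q^-$ and $M_q^+$, and nonincreasing along $M_q^-$ and $m_q^+$.

*Proof.* We show that trajectories of $f^r$ select exactly $M_q^+$ and $m_q^-$ in the limit. For small $r$ we have $\overline Q\subset U_r$ and $|f^r|\le\Lambda+1$ on $Q$. Let $\gamma^r$ solve $(\gamma^r)'=f^r(\cdot,\gamma^r)$ through $q$ on $[y-h(q),y+h(q)]$, and let $C=C_r$ be a Lipschitz constant of $f^r$ on $\overline Q$. If $\xi$ is a characteristic of $f$ through $q$ and $e=\gamma^r-\xi$, then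
$$e'=f^r(\cdot,\gamma^r)-f(\cdot,\xi)\ge f^r(\cdot,\gamma^r)-f^r(\cdot,\xi)\ge-C|e|,$$
and $e$ vanishes at $q$. Forward, $e\ge0$: on an interval after a zero where $e<0$ one would have $e'\ge Ce$, so $e\,e^{-Cy}$ would be nondecreasing from $0$, a contradiction. Backward, $e\le0$: on an interval before a zero where $e>0$ one would have $e'\ge-Ce$, so $e\,e^{Cy}$ would be nondecreasing up to the value $0$, a contradiction.

As $r\to0$, $\gamma^r$ subconverges uniformly to a characteristic of $f$ through $q$. Forward it lies above every characteristic from $q$, so it is $M_q^+$; backward it lies below, so it is $m_q^-$. By Lemma 9 $f^r(\cdot,\gamma^r)$ is convex, so $f$ is convex along the limit curve. By Lemma 4 its derivative is $w$, so $w$ is nondecreasing along it.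

For the second statement apply the first to $\tilde f$ from (7). Its characteristics are the curves $-\gamma$, so its curves $m^-$ and $M^+$ are $-M^-$ and $-m^+$, and $\tilde w=-w$ along corresponding curves. $\square$

As an illustration, take $f=|t|^{3/4}$ near $q=(0,1)$. The characteristic through $q$ is locally unique, namely $\gamma=(1+\frac y4)^4$, and $w=\frac34(1+\frac y4)^2$ is strictly increasing along it. Since this curve is also $m_q^+$, Proposition 10 shows that this $f$ is not minimizing near $q$.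

## 8. How extremal characteristics meet, and the proof of Theorem 2

Wherever characteristics from $q$ are unique, Proposition 10 already makes $w$ constant. It remains to handle branching. Let $\mathcal G^-$ (resp. $\mathcal G^+$) be the set of $q=(y,t)\in Q$ such that $\ell_q$ is a characteristic on $[y-h(q),y]$ (resp. $[y,y+h(q)]$), that is, $f(\xi,\ell_q(\xi))=f(q)+w(q)(\xi-y)$ there. By continuity of $f,w,h$, the sets $\mathcal G^\pm$ are closed in $Q$. If a characteristic through $q$ carries constant $w$, then by Lemma 4 it has second derivative $w(q)$, so it coincides with $\ell_q$. Conversely, if $\ell_q$ is a characteristic on an interval, then $f=\ell_q'$ and $w=w(q)$ along it. So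
$$\text{if } p \text{ lies on a characteristic piece of } \ell_q,\ \text{then } \ell_p=\ell_q .\tag{11}$$

Let $q=(y,t)$, $q'=(y,t')$ be in $Q$, $t<t'$, and $h_*=\min(h(q),h(q'))$.

**Step (a): if $M_q^-$ and $m_{q'}^-$ meet on $[y-h_*,y)$, then $f(q')>f(q)$.** Let $\bar y$ be the last meeting point and $D=m_{q'}^--M_q^-$, so $D>0$ on $(\bar y,y]$. At $\bar y$ the curves have a common point, hence the same slope $f$ and the same second derivative $w$: $D=D'=D''=0$. By Proposition 10, $D''=w(\cdot,m_{q'}^-)-w(\cdot,M_q^-)$ is nondecreasing, so $D''\ge0$ on $[\bar y,y]$, and $D'$ is nondecreasing from $0$. If $D'(y)$ were $0$, then $D'\equiv0$ and $D(y)=0$, which is false. So $f(q')-f(q)=D'(y)>0$.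

**Step (b): if $M_q^+$ and $m_{q'}^+$ meet on $(y,y+h_*]$, then $f(q')<f(q)$.** Let $\bar y$ be the first meeting point and $D=m_{q'}^+-M_q^+$. By Proposition 10, $D''$ is now nonincreasing, and $D=D'=D''=0$ at $\bar y$. So $D''\ge0$ on $[y,\bar y]$, $D'$ is nondecreasing up to the value $0$, and $D(y)>0=D(\bar y)$ forces $D'(y)<0$, that is, $f(q')-f(q)<0$.

**Step (c): if $q\notin\mathcal G^-$, then for some $\epsilon>0$ we have $f(y,t')>f(y,t)$ for $t<t'<t+\epsilon$ and $f(y,t'')<f(y,t)$ for $t-\epsilon<t''<t$.** By (a) it suffices that meeting occurs for all close $t'>t$ (pair $(q,q')$) and for all close $t''<t$ (pair $(q'',q)$, $q''=(y,t'')$).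

Suppose there were $t_n'\downarrow t$ without meeting, $q_n'=(y,t_n')$. Then $m^-_{q_n'}>M_q^-$ on $[y-\min(h(q),h(q_n')),y]$. By Arzelà–Ascoli, a subsequence of $m^-_{q_n'}$ converges locally uniformly on $(y-h(q),y]$ to a characteristic from $q$ which is $\ge M_q^-$, hence equal to $M_q^-$. So $w$ is nondecreasing along $M_q^-$, as a limit of the functions $w(\cdot,m^-_{q_n'})$, and nonincreasing by Proposition 10. It is constant, and $q\in\mathcal G^-$, a contradiction.

Suppose there were $t_n''\uparrow t$ without meeting. Then $M^-_{q_n''}<m_q^-$, and the limit is $m_q^-$. Along it $w$ is nonincreasing, as a limit of $w(\cdot,M^-_{q_n''})$, and nondecreasing by Proposition 10. Again $q\in\mathcal G^-$.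

**Step (d): if $q\notin\mathcal G^+$, then for some $\epsilon>0$ we have $f(y,t')<f(y,t)$ for $t<t'<t+\epsilon$ and $f(y,t'')>f(y,t)$ for $t-\epsilon<t''<t$.** By (b) it suffices to have meeting. Without forward meeting for some $t_n'\downarrow t$, we get $m^+_{q_n'}\to M_q^+$ along a subsequence. Along $M_q^+$ the function $w$ is then nonincreasing as a limit and nondecreasing by Proposition 10. Without meeting for some $t_n''\uparrow t$, we get $M^+_{q_n''}\to m_q^+$, along which $w$ is nondecreasing as a limit and nonincreasing by Proposition 10. In both cases $q\in\mathcal G^+$.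

**From local to global monotonicity.** A continuous function $k$ on an interval that has at every point the one-sided strict inequalities of (c) is strictly increasing. Indeed, for $t_1<t_2$ let $\bar t=\sup\{t\in(t_1,t_2]:k>k(t_1)\text{ on }(t_1,t]\}$, a nonempty set. Points slightly below $\bar t$ have values $>k(t_1)$ and $<k(\bar t)$, so $k(\bar t)>k(t_1)$. If $\bar t<t_2$, points slightly above $\bar t$ would also have values $>k(t_1)$, contradicting the choice of $\bar t$. So $\bar t=t_2$ and $k(t_2)>k(t_1)$. With (d) in place of (c), $k$ is strictly decreasing (apply this to $-k$).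

**Step (e): $\mathcal G^-=Q$.** Off $\mathcal G^-$ the monotonicity just found forces backward uniqueness. Let $B^-=Q\setminus\mathcal G^-$, an open set, and $q=(y,t)\in B^-$. Choose $\delta,\delta'>0$ with $\delta\le h(q)$ such that $[y-\delta,y]\times[t-\delta',t+\delta']\subset B^-$ and the backward characteristics from $q$ on $[y-\delta,y]$ stay in this rectangle. By (c), $f(\xi,\cdot)$ is strictly increasing on $[t-\delta',t+\delta']$ for each $\xi\in[y-\delta,y]$. Thus $D=M_q^--m_q^-\ge0$ satisfies $D'=f(\cdot,M_q^-)-f(\cdot,m_q^-)\ge0$ and $D(y)=0$, so $D\equiv0$ on $[y-\delta,y]$. By Proposition 10, $w$ is constant along $M_q^-=m_q^-$ there. So for every $q\in B^-$, $\ell_q$ is a characteristic on some $[y-\delta,y]$ with $\delta>0$.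

Let $\xi_0$ be the largest $\xi\in[0,h(q)]$ such that $\ell_q$ is a characteristic on $[y-\xi,y]$. If $\xi_0<h(q)$, put $p=(y-\xi_0,\ell_q(y-\xi_0))\in Q$. By (11), $\ell_p=\ell_q$. Whether $p\in B^-$ or $p\in\mathcal G^-$, $\ell_p$ is a characteristic on a nontrivial interval to the left of $y-\xi_0$, contradicting the choice of $\xi_0$. So $\xi_0=h(q)$ and $q\in\mathcal G^-$, a contradiction. Hence $B^-=\emptyset$.

**Step (f): $\mathcal G^+=Q$.** Let $q=(y,t)\in Q\setminus\mathcal G^+$, which is open. Take a rectangle $[y,y+\delta]\times[t-\delta',t+\delta']\subset Q\setminus\mathcal G^+$, $\delta\le h(q)$, containing the forward characteristics from $q$ on $[y,y+\delta]$. By (d), $f(\xi,\cdot)$ is strictly decreasing on $[t-\delta',t+\delta']$ for $\xi\in[y,y+\delta]$. So $D=M_q^+-m_q^+\ge0$ has $D'\le0$ and $D(y)=0$, hence $D\equiv0$ on $[y,y+\delta]$. By Proposition 10, $w$ is constant along $M_q^+=m_q^+$, and $\ell_q$ is a characteristic on $[y,y+\delta]$. Let $\xi_0$ be the largest $\xi\in[0,h(q)]$ such that $\ell_q$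 is a characteristic on $[y,y+\xi]$. If $\xi_0<h(q)$, then $p=(y+\xi_0,\ell_q(y+\xi_0))\in Q$ has $\ell_p=\ell_q$, and $\ell_p$ is a characteristic on a nontrivial interval to the right of $y+\xi_0$ whether $p$ is in $\mathcal G^+$ or not, a contradiction. So $q\in\mathcal G^+$, a contradiction.

**Conclusion of the proof of Theorem 2.** Every $q\in U$ lies in such a box $Q$, so $\ell_q$ is a characteristic on a two-sided neighborhood of $y_0$. Within the component in Theorem 2, take the maximal interval containing $y_0$ on which $\ell_q$ is a characteristic. It is relatively closed by continuity. At an endpoint lying in the component, let $p$ be the corresponding point; then $\ell_p=\ell_q$ by (11), and $\ell_p$ is a characteristic on a two-sided neighborhood, so the interval extends. Hence it is the whole component. $\blacksquare$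

## 9. Entire rulings and their blow-down

From now on $f\in\mathscr C^1_{\mathbb W}(\mathbb R^2)$ and $E=E_f$ is minimizing. By Theorem 2 every $\ell_q$ is a characteristic on all of $\mathbb R$, and two such curves that meet coincide by (11). Each meets $\{y=0\}$. Writing $b(a)=f(0,a)$ and $c(a)=w(0,a)$, which are continuous, the plane is the disjoint union of the leaves
$$\ell_a(y)=a+b(a)y+\tfrac12c(a)y^2,\qquad f(y,\ell_a(y))=b(a)+c(a)y\qquad(a\in\mathbb R).$$
For $a<a'$ write $\Delta a=a'-a$, and $\Delta b,\Delta c$ likewise. The function $\Delta a+\Delta b\,y+\frac12\Delta c\,y^2$ does not vanish and is positive at $y=0$, so it is positive for all $y\in\mathbb R$. Hence $\ell_a(y)$ is increasing in $a$, $c$ is nondecreasing, and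
$$(\Delta b)^2\le2\,\Delta a\,\Delta c .\tag{12}$$
If $c$ is constant, then $b$ is constant by (12), $f=b+cy$, and $\Gamma_f=\{x=b+cy\}=(b,0,0)\cdot\{x=cy\}$ is an intrinsic plane. From now on we assume that **$c$ is not constant** and derive a contradiction. Let $-\infty\le c_-=\inf c<c_+=\sup c\le\infty$.

For $\{x<myz\}$ of Section 1, the leaves are $\ell_a=a(1+\frac12my^2)$, so $b=0$, $c(a)=ma$, $c_\pm=\pm\infty$. Dilating, $\delta_{1/R}\{x<myz\}=\{x<R^2myz\}$, which tends to $\{yz>0\}$. In general we zoom out and see only $c_\pm$.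

Let $E_R=\delta_{1/R}E$, which is minimizing. Put $N_+=\{x<c_+y\}$ (and $N_+=\{y>0\}$ if $c_+=\infty$), $N_-=\{x<c_-y\}$ (and $N_-=\{y<0\}$ if $c_-=-\infty$).

**Lemma 11.** As $R\to\infty$, $1_{E_R}\to1_{E_\infty}$ a.e., where $E_\infty=\{z>0,(x,y)\in N_+\}\cup\{z<0,(x,y)\in N_-\}$.

*Proof.* $E_R$ is the intrinsic subgraph of $f_R(y,t)=R^{-1}f(Ry,R^2t)$. Fix $(x,y,z)$ with $y,z\ne0$, and put
$$t=z+\tfrac12xy,\qquad\xi=\frac xy,\qquad\lambda=\frac{2t}{y^2}=\xi+\frac{2z}{y^2};$$
assume $\lambda\ne c_\pm$ and $\xi\ne c_\pm$. This excludes only a null set. Let $\bar\lambda=\max(c_-,\min(\lambda,c_+))$.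

**Step 1: $f_R(y,t)\to\bar\lambda y$.** Let $a_R$ be the index of the leaf through $(Ry,R^2t)$. Then
$$t=\frac{a_R}{R^2}+\frac{b(a_R)}Ry+\tfrac12c(a_R)y^2,\qquad f_R=\frac{b(a_R)}R+c(a_R)y,\tag{13}$$
and eliminating $c(a_R)$, $f_R=\frac2y\big(t-\frac{a_R}{R^2}\big)-\frac{b(a_R)}R$. For fixed $a$, $R^{-2}\ell_a(Ry)\to\frac12c(a)y^2$, while $t=\frac12\lambda y^2$.

*If $c_-<\lambda<c_+$*, choose $a_1<a_2$ with $c(a_1)<\lambda<c(a_2)$. Then $\ell_{a_1}(Ry)<R^2t<\ell_{a_2}(Ry)$ for large $R$, so $a_R\in(a_1,a_2)$, $b(a_R)$ is bounded, and $f_R\to\frac{2t}y=\lambda y$.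

*If $\lambda>c_+$* (so $c_+<\infty$), then for each fixed $a$, $\ell_a(Ry)<R^2t$ for large $R$, so $a_R\to+\infty$. By (12), for fixed $a_1$ and large $R$, with $A_R=(a_R-a_1)/R^2\ge0$,
$$\frac{|b(a_R)|}R\le\frac{|b(a_1)|}R+\sqrt{2A_R(c_+-c(a_1))} .\tag{14}$$
Take first $a_1=0$. Inserting (14) in (13) and using $c(0)\le c(a_R)\le c_+$, we get $A_R\le C+C\sqrt{A_R}$, so $a_R/R^2$ is bounded. Now in (14) let first $R\to\infty$ and then $a_1\to\infty$, so that $c(a_1)\to c_+$: this gives $b(a_R)/R\to0$. As $c(a_R)\to c_+$, $f_R\to c_+y$.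

*If $\lambda<c_-$* (so $c_->-\infty$), then $a_R\to-\infty$, and for fixed $a_1$ and large $R$, with $A_R=(a_1-a_R)/R^2\ge0$, $|b(a_R)|/R\le|b(a_1)|/R+\sqrt{2A_R(c(a_1)-c_-)}$. With $a_1=0$ and $c_-\le c(a_R)\le c(0)$, (13) gives again $A_R\le C+C\sqrt{A_R}$, so $a_R/R^2$ is bounded. Letting $R\to\infty$ and then $a_1\to-\infty$, $b(a_R)/R\to0$ and $f_R\to c_-y$.

**Step 2: membership.** Since $\lambda\ne\xi$ and $c_\pm\ne\xi$, we have $\bar\lambda\ne\xi$. So for large $R$ the point is in $E_R$ if $x<\bar\lambda y$ and not in $E_R$ if $x>\bar\lambda y$. For $y>0$ membership means $\xi<\bar\lambda$; for $y<0$ it means $\xi>\bar\lambda$.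

Let $z>0$, so $\lambda>\xi$. If $\xi<c_+$ then $\bar\lambda\ge\min(\lambda,c_+)>\xi$; if $\xi>c_+$ then $\bar\lambda\le c_+<\xi$. So membership means $\xi<c_+$ for $y>0$ and $\xi>c_+$ for $y<0$, which is $(x,y)\in N_+$.

Let $z<0$, so $\lambda<\xi$. If $\xi>c_-$ then $\bar\lambda\le\max(\lambda,c_-)<\xi$; if $\xi<c_-$ then $\bar\lambda\ge c_->\xi$. So membership means $\xi<c_-$ for $y>0$ and $\xi>c_-$ for $y<0$, which is $(x,y)\in N_-$. With infinite $c_\pm$ the same reasoning gives the stated conventions. $\square$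

**Lemma 12.** If $E_k$ are minimizing in $\mathbb H$, of locally finite perimeter, and $1_{E_k}\to1_{E_\infty}$ in $L^1_{loc}$, then $E_\infty$ is minimizing.

*Proof.* We glue a competitor of $E_\infty$ into $E_k$ along a level set where the mismatch is small. Let $\Omega$ be bounded open, $K_0\subset\Omega$ compact and nonempty, $F=E_\infty$ off $K_0$; we may assume $P(F;\Omega)<\infty$. Let $u$ be the Euclidean distance to $K_0$ and $s_0>0$ with $\{u\le s_0\}\subset\Omega$; then $|\nabla_{\mathbb H}u|\le C$ on $\Omega$. For $0<\varepsilon<s<s_0$ let $\psi=\min(1,\max(0,(s-u)/\varepsilon))$ and $v=\psi1_F+(1-\psi)1_{E_k}$. By the Leibniz rule, and since $F=E_\infty$ on $\{u>0\}$,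
$$|D_{\mathbb H}v|(\Omega)\le\int\psi\,d|D_{\mathbb H}1_F|+\int(1-\psi)\,d|D_{\mathbb H}1_{E_k}|+\frac C\varepsilon\int_{s-\varepsilon<u<s}|1_{E_\infty}-1_{E_k}| .$$
As $\varepsilon\to0$, $v\to1_{F_k}$ with $F_k=(F\cap\{u<s\})\cup(E_k\setminus\{u<s\})$. By (F2), for a.e. $s$,
$$P(F_k;\Omega)\le|D_{\mathbb H}1_F|(\{u<s\})+|D_{\mathbb H}1_{E_k}|(\Omega\setminus\{u<s\})+Cg_k(s),$$
where $g_k(s)=\frac d{ds}\int_{0<u<s}|1_{E_\infty}-1_{E_k}|\ge0$ and $\int_0^{s_0}g_k\to0$. Along a subsequence $g_k(s)\to0$ for a.e. $s$. Since $F_k\triangle E_k\subset\{u\le s\}\Subset\Omega$, minimality gives $P(E_k;\Omega)\le P(F_k;\Omega)$. Here $P(E_k;\Omega)<\infty$, so we may subtract and get $P(E_k;\{u<s\})\le P(F;\{u<s\})+Cg_k(s)$. By (F2), $P(E_\infty;\{u<s\})\le P(F;\{u<s\})<\infty$ for a.e. $s$. On $\Omega\setminus K_0$ the perimeter measures of $E_\infty$ and $F$ are equal and finite. Adding the equal quantities on $\Omega\setminus\{u<s\}$ gives $P(E_\infty;\Omega)\le P(F;\Omega)$. $\square$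

By Lemma 6 the $E_R$ have locally finite perimeter, and by dominated convergence $1_{E_R}\to1_{E_\infty}$ in $L^1_{loc}$. So **$E_\infty$ is minimizing**. Write $N_\varphi=\{x\sin\varphi<y\cos\varphi\}$. In polar coordinates the condition is $\sin(\theta-\varphi)>0$, so $N_\varphi=\{\varphi<\theta<\varphi+\pi\}$. Write $c_\pm=\cot\varphi_\pm$ with $0\le\varphi_+<\varphi_-\le\pi$ ($\cot0=\infty$, $\cot\pi=-\infty$). Then $N_\pm=N_{\varphi_\pm}$. Let $\alpha=\varphi_--\varphi_+\in(0,\pi]$. The next two sections show that $E_\infty$ is not minimizing, for $\alpha=\pi$ and for $\alpha<\pi$.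

## 10. The set $\{yz>0\}$ does not minimize

If $\alpha=\pi$, then $\varphi_+=0$, $\varphi_-=\pi$ and $E_\infty=\{yz>0\}$. We fill in a small prism along the edge near $(1,0,0)$. Let $l=\varepsilon=\frac12$ and
$$T=\Big\{|x-1|<l,\ y>0,\ z<0,\ z>\tfrac{y-\varepsilon}2\Big\}\subset\mathbb H\setminus E_\infty,\qquad F=E_\infty\cup T .$$
All boundaries are piecewise smooth, so (F4) applies.

*Removed.* The face of $T$ in $\{y=0\}$ disappears from the boundary, since behind it lies $\{y<0,z<0\}\subset E_\infty$. Its normal $(0,1,0)$ has horizontal part $(0,1)$, so its horizontal area is $2l\cdot\frac\varepsilon2=l\varepsilon$. The face of $T$ in $\{z=0\}$ also disappears, since above it lies $\{y>0,z>0\}\subset E_\infty$. Its normal $(0,0,1)$ has horizontal part $(-\frac y2,\frac x2)$, so its horizontal area is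
$$\iint\tfrac12\sqrt{x^2+y^2}\,dx\,dy\ge\varepsilon\int_{1-l}^{1+l}\frac x2\,dx=l\varepsilon .$$

*Added.* The two caps $x=1\pm l$ are triangles of area $\frac12\varepsilon\cdot\frac\varepsilon2$ with horizontal normal $(\pm1,0)$, in total $\frac{\varepsilon^2}2$. The face $z=\frac{y-\varepsilon}2$ has normal proportional to $(0,-\frac12,1)$, whose horizontal part is $(-\frac y2,\frac{x-1}2)$. Its horizontal area is therefore
$$\iint\Big|\Big(-\frac y2,\frac{x-1}2\Big)\Big|\,dx\,dy\le\frac{l\varepsilon^2}2+\frac{\varepsilon l^2}2 .$$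

Removed: at least $2l\varepsilon=\frac12$. Added: at most $\frac18+\frac1{16}+\frac1{16}=\frac14$. This contradicts the minimality of $E_\infty$.

## 11. Opening $0<\alpha<\pi$: transplanting the twisted surface

After a rotation about the $z$-axis we may assume $\varphi_\pm=\frac\pi2\mp\frac\alpha2$, so
$$E_\infty=\{z>0,\ x<my\}\cup\{z<0,\ x<-my\},\qquad m=\tan\tfrac\alpha2\in(0,\infty).$$
Let $c(z)=m\max(-1,\min(1,z))$ and $E_h=\{x<c(z)\,y\}$. Then $\delta_{1/R}E_h=\{x<c(R^2z)y\}\to E_\infty$ a.e. For $|z|<1$ the boundary of $E_h$ is the twisted surface of Section 1. The plan is to improve $E_h$ in a bounded region, and then to insert the improved set into $E_\infty$. It works because in large cylinders $E_h$ and $E_\infty$ have exactly the same perimeter, and passing from one to the other costs almost nothing.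

**Lemma 13.** $E_h$ is not minimizing.

*Proof.* In the coordinates $(y,t,s)$, $E_h=\{s-y\,c(t-\frac12ys)<0\}$. The left side is locally Lipschitz, and increasing in $s$ with slope $1+\frac12y^2c'\ge1$. So $E_h=E_g$ with $g$ locally Lipschitz. On $\mathcal D=\{|t|<J(y)\}$, $J=1+\frac12my^2$, write $t=\zeta J$ with $|\zeta|<1$. For $s=m\zeta y$ we have $t-\frac12ys=\zeta J-\frac12m\zeta y^2=\zeta$ and $y\,c(\zeta)=m\zeta y=s$. So $g=m\zeta y=mty/J$ on $\mathcal D$, and (5) applies. $\square$

Hence there are a bounded open $\Omega$, a set $G$ with $G\triangle E_h\Subset\Omega$, and $\mu>0$ with $P(G;\Omega)\le P(E_h;\Omega)-\mu$. Fix these, and fix $H>1$ with $\overline\Omega\subset\{|z|<H\}$.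

**Step 1: both sets in cylindrical coordinates.** The aim is to interpolate between $E_h$ and $E_\infty$. In coordinates $(r,\theta,z)$, $\cos\theta X+\sin\theta Y=\partial_r$ and $-\sin\theta X+\cos\theta Y=\frac1r\partial_\theta+\frac r2\partial_z$; this is a rotated, orthonormal horizontal frame. For $\theta\in(\varphi_+,\varphi_-)$ let $\zeta(\theta)=\cot\theta/m$, which decreases from $1$ to $-1$; extend it $\pi$-periodically to the opposite sector. Let $S_+=\{\varphi_+<\theta<\varphi_-\}$, $S_-=S_++\pi$, and let $T_L$, $T_R$ be the remaining sectors, containing the negative and the positive $x$-axis respectively. So $S_\pm=\{|x|<\pm my\}$, $T_L=\{x<-m|y|\}$, $T_R=\{x>m|y|\}$.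

Over $S_+$ ($y>0$), $x<c(z)y$ means $\cot\theta<c(z)$, that is, $\zeta<\max(-1,\min(1,z))$, that is, $z>\zeta$, since $|\zeta|<1$. Over $S_-$ ($y<0$) it means $\cot\theta>c(z)$, that is, $z<\zeta$. Over $T_L$ it always holds and over $T_R$ never, since $|c|\le m$. Likewise $E_\infty$ is given by $z>0$ over $S_+$, $z<0$ over $S_-$, everything over $T_L$, nothing over $T_R$.

Let $R$ be so large that $\overline\Omega\subset\{r<R,|z|<H\}$. Let $\chi(r)=1$ for $r\le R$, $\chi(r)=2-r/R$ for $R\le r\le2R$, $\chi(r)=0$ for $r\ge2R$. Define $\hat E$ to contain all points over $T_L$, none over $T_R$, those with $z>\chi\zeta$ over $S_+$, and those with $z<\chi\zeta$ over $S_-$. Then, up to null sets, $\hat E=E_h$ for $r<R$ and $\hat E=E_\infty$ for $r>2R$.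

**Step 2: area elements.** The topological boundaries of these sets lie in the union of the graphs over $S_\pm$, of vertical walls over the four boundary rays, and of the $\mathcal H^2$-null $z$-axis. Near the axis the graph $z=\zeta$ has Euclidean area element at most $(r+|\zeta'|)\,dr\,d\theta$. So the boundaries have locally finite $\mathcal H^2$ measure, the sets have locally finite Euclidean perimeter, and (F4) applies.

The walls have horizontal normal $(0,\pm1)$ in the rotated frame, so their horizontal area is $dr\,dz$. The wall of $\hat E$ is $\{z>\chi\}$ over the rays $\theta=\varphi_+$ (nothing on the side of $T_R$, $z>\chi$ on the side of $S_+$) and $\theta=\varphi_++\pi$ (everything on the side of $T_L$, $z<\chi$ on the side of $S_-$). It is $\{z<-\chi\}$ over $\theta=\varphi_-$ and $\theta=\varphi_-+\pi$, where $\zeta=-1$. So over each of the four rays the wall of $\hat E$ in $\{|z|<H\}$ has height $H-\chi$; that of $E_\infty$ has height $H$.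

The graph $z=\chi\zeta$ has unnormalized normal $(-\chi'\zeta,-\frac{\chi\zeta'}r,1)$ in $(e_r,e_\theta,e_z)$ per $r\,dr\,d\theta$. Since $\zeta'<0$, its horizontal area is
$$\sqrt{(\chi'\zeta)^2+\Big(\frac r2+\frac{\chi|\zeta'|}r\Big)^2}\;r\,dr\,d\theta .$$

**Step 3: the two perimeters compared.** We use $\int_{\varphi_+}^{\varphi_-}|\zeta'|\,d\theta=2$.

In $\{r<R,|z|<H\}$, where $\chi=1$,
$$P(\hat E)=P(E_h)=4R(H-1)+2\Big(\frac{\alpha R^3}6+2R\Big)=4RH+\frac{\alpha R^3}3=P(E_\infty):$$
what the walls lose, the graphs gain.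

In $\{R<r<2R,|z|<H\}$ use $\sqrt{p^2+q^2}\le q+\frac{p^2}{2q}$ with $p^2=(\chi'\zeta)^2\le R^{-2}$ and $q=\frac r2+\frac{\chi|\zeta'|}r\ge\frac r2$, so that $\frac{p^2}{2q}r\le R^{-2}$. Then
$$P(\hat E)\le4\int_R^{2R}(H-\chi)\,dr+2\Big[\int_R^{2R}\frac{\alpha r^2}2\,dr+2\int_R^{2R}\chi\,dr\Big]+\frac{2\alpha}R=4RH+\frac{7\alpha R^3}3+\frac{2\alpha}R=P(E_\infty)+\frac{2\alpha}R .$$

No perimeter is carried by $\{r=R\}$ or $\{r=2R\}$, since $\chi$ is continuous and the graphs and walls meet these cylinders in $\mathcal H^2$-null sets. On $H\le|z|<2H$ all walls of $\hat E$ and $E_\infty$ coincide and there are no other faces. For $r>2R$ the sets coincide. With $C=\{r<3R,\ |z|<2H\}$ we conclude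
$$P(\hat E;C)\le P(E_\infty;C)+\frac{2\alpha}R .\tag{15}$$

**Step 4: the better competitor.** Let $\hat G=(\hat E\setminus\Omega)\cup(G\cap\Omega)$. We have $\hat G=G$ in $\Omega$, $\hat E=E_h$ in $\Omega$, and $\hat G=\hat E$ outside a compact subset of $\Omega$. So the perimeter measures of $\hat G$ and $\hat E$ agree on $C\setminus\Omega$, and with (15)
$$P(\hat G;C)\le P(\hat E;C)-\mu\le P(E_\infty;C)+\frac{2\alpha}R-\mu<P(E_\infty;C)\qquad\text{if }R>2\alpha/\mu .$$
But $\hat G\triangle E_\infty\subset\{r\le2R,\ |z|\le H\}\Subset C$ (up to null sets). This contradicts the minimality of $E_\infty$.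

Both cases, $\alpha=\pi$ and $0<\alpha<\pi$, are impossible. So $c$ is constant, and by Section 9 $f=b+cy$ with constants $b,c$, and $\Gamma_f$ is an intrinsic plane. This proves Theorem 1 and the "only if" half of Theorem 3. The "if" half is (1), since for $f=b+cy$ we have $E_f=\{x<b+cy\}$. $\blacksquare$
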